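\title{A compact geodesic space of Hausdorff dimension two with no bounded-length-distortion map into a Euclidean space}

\begin{abstract}
A map between metric spaces has bounded length distortion (BLD) if it changes the length of every curve by at most a fixed factor. We disprove the conjecture that every compact length space of finite Hausdorff dimension has a BLD embedding into a Euclidean space: by gluing $\ell_\infty$-rectangles along diagonals we build a compact geodesic space $X$ with $0<\mathcal H^2(X)<\infty$ that has no BLD map, injective or not, into any Euclidean space or any superreflexive Banach space. The space contains an increasing sequence of subspaces $X_k$ with dense union whose optimal BLD constant for Hilbert targets is exactly $(k+2)^{1/4}$. In contrast, every compact length space with $\mathcal H^1<\infty$ has BLD embeddings into $\mathbb R^4$ with constant arbitrarily close to $1$.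
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{curve} in a metric space $(S,d)$ is a continuous map $\gamma\colon[s,t]\to S$ of a compact interval, and its \emph{length} is
\[
\operatorname{Len}(\gamma)=\sup\Bigl\{\sum_{i=1}^m d\bigl(\gamma(t_{i-1}),\gamma(t_i)\bigr):\ s=t_0\le t_1\le\dots\le t_m=t\Bigr\}\in[0,\infty].
\]
The space $S$ is a \emph{length space} if $d(x,y)$ is the infimum of the lengths of curves from $x$ to $y$, and a \emph{geodesic space} if any two points are the endpoints of a \emph{geodesic}, that is, of an isometric embedding of a compact interval. A continuous map $\varphi\colon S\to Y$ between metric spaces is a \emph{bounded-length-distortion map}, or \emph{BLD map}, \emph{with constant} $c\in(0,\infty)$ if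
\begin{equation}\label{eq:bld}
\frac1c\operatorname{Len}(\gamma)\le\operatorname{Len}(\varphi\circ\gamma)\le c\operatorname{Len}(\gamma)\qquad\text{for every curve }\gamma\text{ in }S.
\end{equation}
A \emph{Euclidean space} is $\mathbb R^D$, $D\in\mathbb N_0$, with the $\ell_2$-norm, and a \emph{topological embedding} is a homeomorphism onto its image.

Condition \eqref{eq:bld} is void in a totally disconnected space, where all curves are constant; it is meant for length spaces, where lengths determine the metric. A bi-Lipschitz map, one with $c^{-1}d(x,y)\le d(\varphi(x),\varphi(y))\le c\,d(x,y)$, satisfies \eqref{eq:bld}, as one sees by comparing the sums over each partition. Two examples show how much weaker \eqref{eq:bld} is.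

\begin{example}\label{ex:fold}
The fold $t\mapsto|t|$ on $[-1,1]$ preserves the length of every curve $\gamma$: if $\gamma$ has opposite signs at two consecutive points of a partition, insert a zero of $\gamma$ between them, and the sums for $\gamma$ and $|\gamma|$ agree.
\end{example}

\begin{example}\label{ex:star}
Glue segments of lengths $2^{-n}$, $n\ge1$, at a common endpoint $o$, with $d(x,y)=d(x,o)+d(o,y)$ for $x,y$ on different segments. This star is a compact geodesic space of total length $1$. It has no bi-Lipschitz embedding into any $\mathbb R^D$: the points at distance $2^{-N}$ from $o$ on the first $N$ segments are equidistant, while a volume count bounds, in terms of $c$ and $D$, the size of a subset of $\mathbb R^D$ whose largest and smallest distances have ratio at most $c^2$. Yet by Theorem~\ref{thm:C} below the star has BLD embeddings into $\mathbb R^4$ with constant arbitrarily close to $1$.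
\end{example}

So the BLD condition does not see the packing obstruction that stops bi-Lipschitz embeddings. Injectivity is also cheap: if $f$ is a BLD map and $\psi$ is an injective Lipschitz map, then $(f,\psi)$ is an injective BLD map. What seems to remain is an infinitesimal requirement, and infinitesimally all norms on a finite-dimensional space are comparable to a Euclidean one. This makes the following conjecture, taken from \cite{Oleinik}, plausible.

\begin{quote}
\textbf{Conjecture.} \emph{Every compact length space of finite Hausdorff dimension admits a BLD map into a Euclidean space that is also a topological embedding.}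
\end{quote}

The conjecture is false, and injectivity plays no role in its failure. Throughout, $\mathcal H^s$ is the Hausdorff measure normalized by $\sum(\operatorname{diam})^s$.

\begin{theorem}\label{thm:A}
There is a compact geodesic metric space $X$ with $0<\mathcal H^2(X)<\infty$ that admits no BLD map into any $\mathbb R^D$.
\end{theorem}

The obstruction survives in many infinite-dimensional targets, and it can be measured exactly.

\begin{theorem}\label{thm:B}
The space $X$ of Theorem~\ref{thm:A} can be chosen with the following properties.
\begin{enumerate}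
\item[(1)] $X$ admits no BLD map into any superreflexive Banach space, in particular into any Hilbert space.
\item[(2)] $X$ contains compact geodesic subspaces $X_0\subset X_1\subset\cdots$ with dense union and $\dim_H X_k=2$ such that the following holds. If $\varphi$ is a BLD map with constant $c$ from $X_k$ to a Hilbert space, then $c\ge(k+2)^{1/4}$. There is a BLD map $X_k\to\mathbb R^{k+2}$ with constant $(k+2)^{1/4}$. For every $c>(k+2)^{1/4}$ there is a BLD map $X_k\to\mathbb R^{k+7}$ with constant $c$ that is a topological embedding.
\end{enumerate}
\end{theorem}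

For spaces of finite length the conjecture holds in a strong form, and the fold of Example~\ref{ex:fold}, which is the distance from $0$, is the model.

\begin{theorem}\label{thm:C}
Let $W$ be a compact length space with $\mathcal H^1(W)<\infty$ and let $x_0\in W$. Then $u=d(x_0,\cdot)$ satisfies $\operatorname{Len}(u\circ\gamma)=\operatorname{Len}(\gamma)$ for every curve $\gamma$ in $W$. Consequently, for every $c>1$ there is a BLD map $W\to\mathbb R^4$ with constant $c$ that is a topological embedding.
\end{theorem}

Thus the conjecture holds under the assumption $\mathcal H^1<\infty$ and fails under the assumption $\mathcal H^2<\infty$. We do not settle the intermediate range $\mathcal H^1=\infty$, $\dim_H<2$.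

Section~\ref{sec:idea} shows the obstruction for affine maps. After the tools of Section~\ref{sec:tools}, we build $X$ in Section~\ref{sec:space} and prove the nonexistence statements and the lower bound on $c$ in Section~\ref{sec:growth}. Sections~\ref{sec:inj} and~\ref{sec:upper} construct the maps of Theorem~\ref{thm:B}(2), and Section~\ref{sec:finite} proves Theorem~\ref{thm:C}.

\section{One square and one strip}\label{sec:idea}

It is convenient to separate the two constants in \eqref{eq:bld}: write $\ell=1/c$ and $L=c$. For $h,\delta>0$ the \emph{strip} $R(h,\delta)$ is the rectangle $[0,h]\times[0,\delta]$ with the metric of the norm $|(a,b)|_\infty=\max(|a|,|b|)$; its \emph{base} is $[0,h]\times\{0\}$. In this norm the four vectors $(1,0)$, $(0,1)$, $(1,1)$, $(1,-1)$ all have norm one.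

Let $\varphi$ be an affine BLD map of the square $R(1,1)$ into $\mathbb R^D$ with linear part $A$, and put $u_0=A(1,0)$, $v_0=A(0,1)$. Testing \eqref{eq:bld} on segments in the four directions gives $|u_0|,|v_0|\ge\ell$ and $|u_0\pm v_0|\le L$. By the parallelogram law the mean of $|u_0+v_0|^2$ and $|u_0-v_0|^2$ is $|u_0|^2+|v_0|^2\ge2\ell^2$. Hence one of the two diagonal directions, say $(1,\sigma)$, is stretched by at least $\sqrt2\,\ell$, and $L^2\ge2\ell^2$, that is, $c\ge2^{1/4}$. The bound is attained: $|x|_\infty\le|x|_2\le\sqrt2\,|x|_\infty$, so $2^{-1/4}$ times the identity has constant $2^{1/4}$.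

Now take a segment of length $h$ in the direction $(1,\sigma)$ and glue to it the base of a strip $R(h,\delta)$. Let $\varphi$ be affine on the new strip too, with vectors $u_1,v_1$. The horizontal direction of the new strip is the diagonal direction of the square, so $u_1=u_0+\sigma v_0$ and $|u_1|^2\ge2\ell^2$, while still $|v_1|\ge\ell$. One diagonal of the new strip has squared stretch at least $|u_1|^2+|v_1|^2\ge3\ell^2$. After $k$ such gluings some unit vector has squared stretch at least $(k+2)\ell^2$, so $c^4=L^2/\ell^2\ge k+2$. With strips of every depth no $c$ is left.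

Three things separate this computation from a proof.

\emph{The map chooses the diagonal.} Suppose we glued only along the direction $(1,1)$. Take unit vectors $u_0,v_0$ at an angle of $120^\circ$; then $u_1=u_0+v_0$ is a unit vector, we can take a unit vector $v_1$ at $120^\circ$ to it, and so on. On every strip $|au_j+bv_j|^2=a^2-ab+b^2$ lies between $\frac34|(a,b)|_\infty^2$ and $3|(a,b)|_\infty^2$, and nothing grows. Both directions are needed, and since the good direction of a nonaffine map varies from point to point, the space must carry strips on a dense family of diagonal segments, at all small scales, in every strip.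

\emph{The derivative does not pass through the gluing.} A BLD map is differentiable only almost everywhere, and the segment along which we glue is a null set in both strips. The quantity that does pass is the displacement of the endpoints of a segment divided by its length: it is close to the norm of the derivative on short segments, and it is continuous when the segment moves.

\emph{Infinitely many strips must fit.} The union has to be compact with finite $\mathcal H^2$-measure after completion. This is arranged by letting the widths of the strips decay very fast.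

\section{Tools}\label{sec:tools}

We collect the standard facts used throughout. For a compact metric space $K$, $N(K,\rho)$ is the least number of sets of diameter at most $\rho$ that cover $K$. ``Almost every'' refers to Lebesgue measure, denoted $|\cdot|$ on subsets of $\mathbb R$.

\begin{itemize}
\item[(F1)] \emph{Lengths.} Length is additive under subdivision of the parameter interval, and a $\Lambda$-Lipschitz map multiplies it by at most $\Lambda$. If $S$ is geodesic and $\varphi$ is BLD with constant $c$, then $\varphi$ is $c$-Lipschitz, since $d(\varphi(x),\varphi(y))\le\operatorname{Len}(\varphi\circ\gamma)\le c\,d(x,y)$ for a geodesic $\gamma$ from $x$ to $y$. If $g$ is continuous on $S$ and $d(\gamma(s),\gamma(t))\le\operatorname{Len}(g\circ\gamma)$ for every curve $\gamma\colon[s,t]\to S$, then $\operatorname{Len}(\gamma)\le\operatorname{Len}(g\circ\gamma)$ for every curve, of finite length or not: apply the hypothesis to the pieces of a partition and add.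
\item[(F2)] \emph{Geodesics.} A $1$-Lipschitz map $\sigma\colon[0,d(x,y)]\to S$ from $x$ to $y$ is a geodesic, by the triangle inequality. If $S$ is compact, $x_j\to x$, $y_j\to y$, and $x_j$ is joined to $y_j$ by a curve of length $\lambda_j\to d(x,y)$, then $x$ and $y$ are joined by a geodesic: parametrize the curves on $[0,1]$ proportionally to arclength, so that they are $\lambda_j$-Lipschitz, and rescale a uniform limit given by the Arzel\`a--Ascoli theorem. In particular a compact length space is geodesic.
\item[(F3)] \emph{Hausdorff measure.} $\mathcal H^s_\rho(E)$ is the infimum of $\sum_i(\operatorname{diam}E_i)^s$ over countable covers of $E$ by sets of diameter at most $\rho$, and $\mathcal H^s(E)=\lim_{\rho\to0}\mathcal H^s_\rho(E)$. It is a measure on Borel sets, every null set lies in a Borel null set, $1$-Lipschitz maps do not increase it, and $\mathcal H^1$ on $\mathbb R$ is Lebesgue measure. If $0<\mathcal H^s(E)<\infty$, then $\dim_HE=s$.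
\item[(F4)] \emph{Speed.} For a Lipschitz curve $\eta\colon[s,t]\to S$ the speed $\lim_{\tau'\to\tau}d(\eta(\tau'),\eta(\tau))/|\tau'-\tau|$ exists for almost every $\tau$, and its integral over $[s,t]$ is $\operatorname{Len}(\eta)$ \cite[Theorem 2.7.6]{BBI}.
\item[(F5)] \emph{Differentiability.} A map $\varphi$ from an open set $U\subset\mathbb R^2$ to a Banach space $Y$ is \emph{G\^ateaux differentiable} at $p$ if there is a linear map $A\colon\mathbb R^2\to Y$ with $(\varphi(p+\tau w)-\varphi(p))/\tau\to Aw$ as $\tau\to0$ for each $w\in\mathbb R^2$. If $\varphi$ is Lipschitz and $Y$ is reflexive, this holds at almost every $p$. For $Y=\mathbb R^D$ this is Rademacher's theorem; in general, reflexive spaces have the Radon--Nikod\'ym property, which yields the statement \cite[Chapters 5--6]{BL}.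
\end{itemize}

\section{The space $X$ and its layers $X_k$}\label{sec:space}

\subsection{Gluing a strip}
Let $Z$ be a compact geodesic space, $\iota\colon[0,h]\to Z$ a geodesic with image $J$, and $R=R(h,\delta)$. Let $Z'$ be the disjoint union of $Z$ and $R$ with $\iota(a)$ identified with $(a,0)$ for $a\in[0,h]$. Keep the given metrics on $Z$ and on $R$, and put
\begin{equation}\label{eq:glue}
d(z,x)=\min_{a\in[0,h]}\bigl(d(z,\iota(a))+|(a,0)-x|_\infty\bigr),\qquad z\in Z,\ x\in R.
\end{equation}
This is the standard gluing along isometric compact subsets \cite[I.5.24]{BH}: $Z'$ is a metric space that contains $Z$ and $R$ isometrically, with $Z\cap R=J$. It is compact as a union of two compact sets. It is geodesic: $Z$ is geodesic, straight segments are geodesics of $R$, and if $a$ attains the minimum in \eqref{eq:glue}, then a geodesic from $z$ to $\iota(a)$ followed by one from $(a,0)$ to $x$ is a $1$-Lipschitz map on $[0,d(z,x)]$, so (F2) applies. Two properties will be used repeatedly.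
\begin{itemize}
\item[(G1)] A map $g$ on $Z'$ that is $\Lambda$-Lipschitz on $Z$ and on $R$ is $\Lambda$-Lipschitz: with $a$ as above, $d(g(z),g(x))\le\Lambda\,d(z,\iota(a))+\Lambda\,|(a,0)-x|_\infty=\Lambda\,d(z,x)$.
\item[(G2)] The projection $\pi\colon R\to J$, $\pi(a,b)=\iota(a)$, is $1$-Lipschitz, fixes $J$, and moves each point by $b\le\delta$.
\end{itemize}

\subsection{The construction}
A \emph{rational diagonal} of a strip $R$ is a segment $J=\iota([0,\tau])\subset R$ with $\iota(r)=(a+r,b+\sigma r)$, where $\sigma\in\{1,-1\}$, $\tau>0$ and $a,b,\tau\in\mathbb Q$. The map $\iota$ is a geodesic, so $J$ has length $\tau$. The set $\mathcal D(R)$ of rational diagonals of $R$ is countably infinite. We glue one strip to every rational diagonal of every strip, one at a time (Figure~\ref{fig:strips}).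

List the pairs $(i,l)\in\mathbb N_0\times\mathbb N$ by increasing $i+l$, and write the $n$-th pair as $(i(n),l(n))$, $n\ge1$. The pair $(i,l)$ is preceded by $(0,1),\dots,(0,i)$, so $i(n)<n$. Let $Z_0=R_0=R(1,1)$ and $h_0=\delta_0=1$. Whenever a strip $R_i$ has been built, fix an enumeration of $\mathcal D(R_i)$. Given $Z_{n-1}=R_0\cup\dots\cup R_{n-1}$, let $J_n=\iota_n([0,h_n])$ be the $l(n)$-th element of $\mathcal D(R_{i(n)})$, put
\begin{equation}\label{eq:width}
\delta_n=\min\bigl(h_n,\ 2^{-n}\delta_{n-1}\bigr),
\end{equation}
and let $Z_n$ be $Z_{n-1}$ with $R_n=R(h_n,\delta_n)$ glued along $\iota_n$; let $\pi_n\colon R_n\to J_n$ be the projection (G2). Let $Z_\infty=\bigcup_nZ_n$, and let $X$ be the completion of $Z_\infty$. Every $Z_n$ and every $R_n$ lies isometrically in $X$, and every rational diagonal of every $R_i$ is the base of some $R_n$ with $i(n)=i$.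

We call $R_{i(n)}$ the \emph{parent} of $R_n$, and define the \emph{depth} by $\operatorname{dep}(R_0)=0$ and $\operatorname{dep}(R_n)=\operatorname{dep}(R_{i(n)})+1$. Let $X_k$ be the union of the strips of depth at most $k$. Then $X_0=R_0$, there are strips of every depth, and $\bigcup_kX_k=Z_\infty$ is dense in $X$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw (0,0) rectangle (3,3);
\draw[very thick] (0.5,0.6) -- (2.3,2.4);
\node at (1.5,-0.4) {$R_0$, depth $0$};
\node at (1.05,1.75) {$J_n$};
\draw (4.4,1.7) rectangle (8,3);
\draw[very thick] (4.4,1.7) -- (8,1.7);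
\draw[very thick] (6.3,2.8) -- (7.1,2.0);
\node at (6.1,2.35) {$J_m$};
\node at (6.2,3.35) {$R_n$, depth $1$};
\draw[->,dashed] (5.4,1.6) to[bend left=30] (1.6,1.45);
\draw (8.8,0.4) rectangle (11.6,1.1);
\draw[very thick] (8.8,0.4) -- (11.6,0.4);
\node at (10.2,1.45) {$R_m$, depth $2$};
\draw[->,dashed] (9.4,0.3) to[bend left=55] (6.75,2.2);
\end{tikzpicture}
\caption{Three strips of the space $X$, each with the $\ell_\infty$-metric and drawn at its own scale. The base of each strip (thick) is identified isometrically with a diagonal segment (thick) of its parent, as the dashed arrows indicate. In $X$ every diagonal segment with rational data, in every strip, carries such a strip.}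
\label{fig:strips}
\end{figure}

\subsection{Compactness and measure}
Since $h_n\le h_{i(n)}$, all $h_n$ are at most $1$. From \eqref{eq:width}, the sequence $(\delta_n)$ decreases, $\delta_n\le h_n$, $\delta_n\le2^{-n}$, and $\delta_i\le2^{-i}\delta_{i-1}\le2^{-i}\delta_n$ for $i>n$. The point of these inequalities is that at the scale $\delta_n$ the strips $R_0,\dots,R_n$ look two-dimensional, so that covering them costs their area, and all later strips are invisible.

\begin{proposition}\label{prop:X}
The space $X$ is compact and geodesic, $1\le\mathcal H^2(X)\le72$, and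
\begin{equation}\label{eq:cover}
N(X,3\delta_n)\le8/\delta_n^2\qquad\text{for all }n.
\end{equation}
\end{proposition}

\begin{proof}
By (G2) each point of $Z_i$ is within $\delta_i$ of $Z_{i-1}$. Hence each point of $Z_\infty$, and so each point of $X$, is within $\sum_{i>n}\delta_i\le\delta_n\sum_{i>n}2^{-i}\le\delta_n$ of the compact set $Z_n$. For $i\le n$ we have $\delta_n\le\delta_i\le h_i$, so a grid covers $R_i$ by at most $(h_i/\delta_n+1)(\delta_i/\delta_n+1)\le4h_i\delta_i/\delta_n^2$ sets of diameter at most $\delta_n$. As $\sum_ih_i\delta_i\le\sum_{i\ge0}2^{-i}=2$, the space $Z_n$ is covered by at most $8/\delta_n^2$ such sets. Their closed $\delta_n$-neighborhoods cover $X$ and have diameter at most $3\delta_n$. This is \eqref{eq:cover}.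

Since $\delta_n\to0$, the complete space $X$ is totally bounded, hence compact, and $\mathcal H^2_{3\delta_n}(X)\le(8/\delta_n^2)(3\delta_n)^2=72$. A subset of $R_0$ of diameter $\rho$ lies in a square of side $\rho$, so every cover of $R_0$ has $\sum(\operatorname{diam})^2\ge1$, and $\mathcal H^2(X)\ge\mathcal H^2(R_0)\ge1$. Any two points of $Z_\infty$ lie in some geodesic space $Z_n$, so $X$ is geodesic by (F2).
\end{proof}

\subsection{The layers}
To study $X_k$ we collapse all deeper strips onto it. For $n\ge1$ write $R_n^\circ=R_n\setminus J_n$, and put $R_0^\circ=R_0$.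

\begin{lemma}\label{lem:layers}
Let $k\ge0$.
\begin{enumerate}
\item[(a)] There is a $1$-Lipschitz map $r_k\colon Z_\infty\to X_k$ that is the identity on $X_k$, equals $\pi_n$ on each strip $R_n$ of depth $k+1$, and maps every strip into a single strip of depth at most $k$.
\item[(b)] $X_k$ is compact and geodesic, and $\dim_HX_k=2$.
\item[(c)] A map on $X_k$ that is $\Lambda$-Lipschitz on each strip of depth at most $k$ is $\Lambda$-Lipschitz.
\item[(d)] If $k\ge1$, then $X_k\setminus X_{k-1}$ is the disjoint union of the sets $R_n^\circ$ with $\operatorname{dep}(R_n)=k$, and each of them is open in $X_k$.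
\end{enumerate}
\end{lemma}

\begin{proof}
By (G1) and induction on $n$, a map on $Z_\infty$ that is $\Lambda$-Lipschitz on each strip is $\Lambda$-Lipschitz on each $Z_n$, hence on $Z_\infty$.

(a) Define $r_k$ on $Z_n$ by induction on $n$, starting with the identity on $Z_0$. On $R_n$ let $r_k$ be the identity if $\operatorname{dep}(R_n)\le k$, and $r_k\circ\pi_n$ otherwise. This agrees with the earlier definition on $Z_{n-1}\cap R_n=J_n$: in the first case $J_n$ lies in the parent, of depth less than $k$, where $r_k$ is the identity; in the second case $\pi_n$ fixes $J_n$. Since $\pi_n$ is a $1$-Lipschitz map of $R_n$ into its parent, induction shows that $r_k$ is $1$-Lipschitz on each strip and maps it into one strip of depth at most $k$. If $\operatorname{dep}(R_n)=k+1$, then $r_k$ is the identity on the parent, so $r_k=\pi_n$ on $R_n$.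

(b) If $\sigma$ is a geodesic of $Z_\infty$ between points of $X_k$, then $r_k\circ\sigma$ is a geodesic in $X_k$ by (F2). For compactness use induction on $k$; $X_0$ is a square. A sequence in $X_k$ has a subsequence that lies in $X_{k-1}$, or in a single strip, or consists of points $x_j\in R_{n_j}$ with $\operatorname{dep}(R_{n_j})=k$ and $n_j\to\infty$. In the first two cases it lies in a compact subset of $X_k$. In the third, $\pi_{n_j}(x_j)\in X_{k-1}$ is within $\delta_{n_j}\to0$ of $x_j$, so a further subsequence converges in $X_{k-1}$. Finally $R_0\subset X_k\subset X$ gives $1\le\mathcal H^2(X_k)\le72$.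

(c) If $g$ is such a map, then by (a) $g\circ r_k$ is $\Lambda$-Lipschitz on every strip of $Z_\infty$, hence on $Z_\infty$, and it equals $g$ on $X_k$.

(d) As a set, $Z_\infty$ is the disjoint union of all $R_m^\circ$. Since $R_m\subset R_m^\circ\cup R_{i(m)}$ for $m\ge1$, each $R_m$ lies in the union of $R_m^\circ$ and of sets $R_{m'}^\circ$ of smaller depth. So $X_j$ is the disjoint union of the $R_m^\circ$ of depth at most $j$, which gives the first claim, and a set $R_n^\circ$ of depth $k$ meets no other strip of depth at most $k$. Let $\beta$ be the height $b$ on $R_n$ and $0$ on the rest of $X_k$. It vanishes on every other strip of depth at most $k$, so it is $1$-Lipschitz by (c), and $R_n^\circ=\{\beta>0\}$ is open in $X_k$.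
\end{proof}

\section{Growth of the stretch with depth}\label{sec:growth}

In this section $S$ is $X$ or $X_K$ for some $K$, the target $Y$ is a reflexive Banach space with norm $|\cdot|$, and $\varphi\colon S\to Y$ is a BLD map with constant $c$; again $\ell=1/c$, $L=c$. A depth $j$ is \emph{available} if $S=X$ or $j\le K$, that is, if the strips of depth $j$ lie in $S$. Since $S$ is geodesic, $\varphi$ is $L$-Lipschitz by (F1). A reader interested only in Theorem~\ref{thm:A} may take $Y=\mathbb R^D$.

\subsection{Derivatives on a strip}
Call a pair $(u,v)\in Y\times Y$ \emph{admissible} if $|u|\ge\ell$, $|v|\ge\ell$ and $|u\pm v|\le L$. These are the four inequalities of Section~\ref{sec:idea}. On a strip $R=R(h,\delta)\subset S$ define, for $a<h$,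
\[
g(a,b)=\limsup_{m\to\infty}\,m\,|\varphi(a+1/m,b)-\varphi(a,b)| .
\]
This is a Borel function, and it equals the speed of the horizontal curve $a\mapsto\varphi(a,b)$ wherever that speed exists.

\begin{lemma}\label{lem:deriv}
Let $R=R(h,\delta)\subset S$ be a strip.
\begin{enumerate}
\item[(a)] For every $b\in[0,\delta]$, $\int_0^hg(a,b)\,da\ge|\varphi(h,b)-\varphi(0,b)|$.
\item[(b)] At almost every $p\in R$ the map $\varphi|_R$ has a G\^ateaux derivative $A$, the pair $u=A(1,0)$, $v=A(0,1)$ is admissible, and $|u|=g(p)$.
\end{enumerate}
\end{lemma}

\begin{proof}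
Fix $b$. The curve $a\mapsto\varphi(a,b)$ is Lipschitz, so by (F4) its length over $[a_1,a_2]$ is $\int_{a_1}^{a_2}g(a,b)\,da$. This gives (a). The curve $a\mapsto(a,b)$, $a\in[a_1,a_2]$, has length $a_2-a_1$ in $S$, so the lower bound in \eqref{eq:bld} gives $\int_{a_1}^{a_2}g(a,b)\,da\ge\ell(a_2-a_1)$ for all $a_1<a_2$. By the Lebesgue differentiation theorem $g(\cdot,b)\ge\ell$ almost everywhere, and by Fubini's theorem $g\ge\ell$ almost everywhere on $R$. The same argument on vertical segments shows that the function $g'$ defined like $g$ with the increment $(0,1/m)$ satisfies $g'\ge\ell$ almost everywhere. By (F5) the derivative $A$ exists at almost every $p$, and there $|u|=g(p)$, $|v|=g'(p)$. Finally $u\pm v=A(1,\pm1)$ is a limit of difference quotients of norm at most $L|(1,\pm1)|_\infty=L$.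
\end{proof}

\subsection{The gain along a diagonal}
The geometry of $Y$ enters through one inequality. A \emph{growth function} is a continuous nondecreasing function $G\colon[0,\infty)\to[0,\infty)$ such that
\begin{equation}\label{eq:gain}
\max\bigl(|u+v|,|u-v|\bigr)\ge G(|u|)\qquad\text{for every admissible pair }(u,v).
\end{equation}
Recall that $Y$ is \emph{uniformly convex} if for each $\varepsilon\in(0,2]$ the modulus $\delta_Y(\varepsilon)=\inf\{1-|x+y|/2:\ |x|,|y|\le1,\ |x-y|\ge\varepsilon\}$ is positive.

\begin{lemma}\label{lem:gain}
\begin{enumerate}
\item[(a)] If $Y$ is a Hilbert space, then $G(\mu)=\sqrt{\mu^2+\ell^2}$ is a growth function.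
\item[(b)] If $Y$ is uniformly convex, then there is $\kappa\in(0,1)$ such that $G(\mu)=\mu/(1-\kappa)$ is a growth function.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The larger of $|u+v|^2$ and $|u-v|^2$ is at least their mean $|u|^2+|v|^2\ge|u|^2+\ell^2$.

(b) Admissible pairs exist by Lemma~\ref{lem:deriv}(b) applied to $R_0$. Let $(u,v)$ be one and let $M=\max|u\pm v|$. From $2v=(u+v)-(u-v)$ we get $\ell\le|v|\le M\le L$, so $\kappa=\delta_Y(2\ell/L)$ is defined and positive. The vectors $x=(u+v)/M$ and $y=(u-v)/M$ lie in the unit ball and $|x-y|=2|v|/M\ge2\ell/L$. Hence $|u|/M=|x+y|/2\le1-\kappa$. As $u\ne0$, this forces $\kappa<1$, and $M\ge|u|/(1-\kappa)$.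
\end{proof}

\subsection{Passing the gain to the next depth}
For an available depth $j$ let
\[
Q_j=\sup\Bigl\{\frac{|\varphi(x)-\varphi(y)|}{d(x,y)}:\ x,y\text{ the endpoints of some }J\in\mathcal D(R_n),\ \operatorname{dep}(R_n)=j\Bigr\}.
\]
Here $d(x,y)$ is the length of $J$, and we call the ratio the \emph{quotient} of $J$. Since $\varphi$ is $L$-Lipschitz, $Q_j\le L$.

\begin{proposition}\label{prop:growth}
Let $G$ be a growth function. Then $Q_0\ge G(\ell)$, and $Q_{j+1}\ge G(Q_j)$ whenever $j+1$ is available.
\end{proposition}

\begin{proof}
\emph{Step 1: from a derivative to a rational diagonal.} We claim that if $R_n$ has available depth $j$ and $g\ge\mu$ on a subset of $R_n$ of positive measure, then $Q_j\ge G(\mu)$. Choose an interior point $p$ of $R_n$ with $g(p)\ge\mu$ at which Lemma~\ref{lem:deriv}(b) holds. By \eqref{eq:gain} there is $\sigma\in\{1,-1\}$ with $|A(1,\sigma)|=|u+\sigma v|\ge G(|u|)\ge G(\mu)$. Let $\eta>0$. For a small rational $\tau>0$ the segment from $p$ to $p+\tau(1,\sigma)$ lies in the interior of $R_n$ and $|\varphi(p+\tau(1,\sigma))-\varphi(p)|\ge(G(\mu)-\eta)\tau$. Choose a rational point $p'$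 with $|p'-p|_\infty\le\eta\tau/(2L)$, so close to $p$ that the segment from $p'$ to $p'+\tau(1,\sigma)$ lies in $R_n$. This segment belongs to $\mathcal D(R_n)$, and the images of its endpoints have moved by at most $\eta\tau/2$ each, so its quotient is at least $G(\mu)-2\eta$. Let $\eta\to0$.

\emph{Step 2: depth $0$.} By Lemma~\ref{lem:deriv}(b), $g\ge\ell$ almost everywhere on $R_0$, so $Q_0\ge G(\ell)$.

\emph{Step 3: from a rational diagonal to derivatives in the strip above it.} If $Q_j=0$, then $Q_{j+1}\ge G(0)$ by Step 1. Otherwise let $0\le q<Q_j$, and pick a rational diagonal $J$, of length $h$, in a strip of depth $j$ with quotient $q'>q$. By construction $J$ is the base of a strip $R_n=R(h,\delta)$ of depth $j+1$, and in the coordinates of $R_n$ we have $|\varphi(h,0)-\varphi(0,0)|=q'h$. Let $\beta=\min(\delta,(q'-q)h/(2L))>0$. For $b\in[0,\beta]$, Lemma~\ref{lem:deriv}(a) and the Lipschitz bound on the two vertical sides give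
\[
\int_0^hg(a,b)\,da\ge|\varphi(h,b)-\varphi(0,b)|\ge q'h-2Lb\ge qh .
\]
If $g(\cdot,b)<q$ held almost everywhere, the integral would be less than $qh$. So $\{a:g(a,b)\ge q\}$ has positive measure for each $b\in[0,\beta]$, and by Fubini's theorem $\{g\ge q\}$ has positive measure in $R_n$. Step 1 gives $Q_{j+1}\ge G(q)$. Let $q\uparrow Q_j$ and use the continuity of $G$.
\end{proof}

\begin{corollary}\label{cor:hilbert}
If $Y$ is a Hilbert space, then $c^4\ge j+2$ for every available depth $j$.
\end{corollary}

\begin{proof}
With $G$ from Lemma~\ref{lem:gain}(a), $Q_0^2\ge2\ell^2$ and $Q_{j+1}^2\ge Q_j^2+\ell^2$. Hence $c^2=L^2\ge Q_j^2\ge(j+2)\ell^2=(j+2)/c^2$.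
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:X}, $X$ is compact and geodesic with $0<\mathcal H^2(X)<\infty$. If $\varphi\colon X\to\mathbb R^D$ were BLD with constant $c$, Corollary~\ref{cor:hilbert} would give $c^4\ge j+2$ for all $j$.
\end{proof}

Since $\dim_HX=2$, this disproves the conjecture. For $S=X_k$ and $j=k$, Corollary~\ref{cor:hilbert} is the lower bound in Theorem~\ref{thm:B}(2).

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
A Banach space $Y$ is \emph{superreflexive} if every Banach space whose finite-dimensional subspaces embed linearly into $Y$ with distortion arbitrarily close to $1$ is reflexive. In particular $Y$ itself is reflexive, and by Enflo's theorem it has an equivalent uniformly convex norm. Passing to an equivalent norm changes lengths by a bounded factor, so a BLD map stays BLD, and we may assume that $Y$ is uniformly convex. If $\varphi\colon X\to Y$ were BLD, Lemma~\ref{lem:gain}(b) and Proposition~\ref{prop:growth} would give $L\ge Q_j\ge\ell(1-\kappa)^{-(j+1)}$ for all $j$, and the right side tends to infinity. Hilbert targets are also covered directly by Corollary~\ref{cor:hilbert}.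
\end{proof}

\begin{remark}\label{rem:hyp}
(i) The $\ell_\infty$-metric on the strips is used in making $(1,\pm1)$ unit vectors. On Euclidean strips the unit diagonals are $(1,\pm1)/\sqrt2$, the squared gain is $\mu^2\mapsto(\mu^2+\ell^2)/2$, and its iteration from $\mu=\ell$ stays at $\ell^2$.

(ii) Some condition on the target is necessary. If $(x_i)$ is dense in $X$, then $x\mapsto(d(x,x_i))_i$ is an isometric embedding of $X$ into $\ell_\infty$, because $\sup_i|d(x,x_i)-d(y,x_i)|=d(x,y)$; it is BLD with constant $1$. In $(\mathbb R^2,|\cdot|_\infty)$ the pair $u=(1,0)$, $v=(0,1)$ has no gain, yet $X$ has no BLD map into any finite-dimensional normed space, since the norm is equivalent to a Euclidean one.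

(iii) The argument did not use that the strips are thin. The widths \eqref{eq:width} serve only Proposition~\ref{prop:X} and the compactness of $X_k$.
\end{remark}

\section{Injective Lipschitz maps}\label{sec:inj}

The BLD maps of the next two sections fold the space. To unfold them we append a small injective Lipschitz map, obtained as a random combination of distance functions. For a fixed pair of separated points such a combination brings the images within $r$ of each other with probability of order $r^M$; a cover at scale $\rho$ reduces all pairs to $N(K,\rho)^2$ of them. This explains the hypothesis below.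

\begin{lemma}\label{lem:inj}
Let $K$ be a compact metric space and $M\ge1$ an integer with $\liminf_{\rho\to0}\rho^MN(K,\rho)^2=0$. Then there is an injective $\sqrt M$-Lipschitz map $\psi\colon K\to\mathbb R^M$.
\end{lemma}

\begin{proof}
Let $(x_i)_{i\ge1}$ be dense in $K$, let $a_1,a_2,\dots$ be independent random vectors, uniform in $[0,1]^M$, and put $\psi=\sum_i2^{-i}d(x_i,\cdot)\,a_i$. Since $|a_i|\le\sqrt M$ and $K$ is bounded, the series converges and $\psi$ is $\sqrt M$-Lipschitz.

Fix $\eta>0$, choose $I$ such that every point of $K$ is within $\eta/4$ of $\{x_1,\dots,x_I\}$, and put $\theta=2^{-I}\eta/2$. Let $d(x,y)\ge\eta$. Some $i\le I$ has $d(x_i,x)\le\eta/4$; then $d(x_i,y)\ge3\eta/4$, and the coefficient $t=2^{-i}(d(x_i,x)-d(x_i,y))$ of $a_i$ in $\psi(x)-\psi(y)$ has $|t|\ge\theta$. Conditionally on the other vectors, $\psi(x)-\psi(y)$ is uniform on a cube of side $|t|$, and a ball of radius $r$ has volume at most $(2r)^M$. Hence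
\[
P\bigl(|\psi(x)-\psi(y)|\le r\bigr)\le(2r/\theta)^M .
\]
Let $B_\eta$ be the set of outcomes for which $\psi(x')=\psi(y')$ for some $x',y'$ with $d(x',y')\ge\eta$. Cover $K$ by $N=N(K,\rho)$ sets of diameter at most $\rho$. For each pair $(U,V)$ of these sets such that $U\times V$ contains a pair at distance at least $\eta$, fix one such pair $(x,y)$. On $B_\eta$, take $U\ni x'$ and $V\ni y'$; the fixed pair satisfies $|\psi(x)-\psi(y)|\le|\psi(x)-\psi(x')|+|\psi(y')-\psi(y)|\le2\sqrt M\rho$. So $B_\eta$ is contained in an event of probability at most $N(K,\rho)^2(4\sqrt M\rho/\theta)^M$, which tends to $0$ along a sequence $\rho\to0$. Thus $B_\eta$ is null, so is $\bigcup_mB_{1/m}$, and any outcome outside this union gives an injective $\psi$.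
\end{proof}

By \eqref{eq:cover}, $(3\delta_n)^5N(X,3\delta_n)^2\le3^5\cdot64\,\delta_n\to0$. So $X$ itself, and with it each $X_k$, has an injective Lipschitz map into $\mathbb R^5$: what fails for $X$ is only the lower inequality in \eqref{eq:bld}.

\begin{lemma}\label{lem:unfold}
Let $K$ be compact, let $f\colon K\to\mathbb R^D$ be $\Lambda$-Lipschitz with $\operatorname{Len}(f\circ\gamma)\ge\operatorname{Len}(\gamma)$ for every curve $\gamma$. Then $\Lambda^{-1/2}f$ is BLD with constant $\Lambda^{1/2}$. If $\psi\colon K\to\mathbb R^M$ is injective and $\sqrt M$-Lipschitz, then for every $c>\Lambda^{1/2}$ there is a BLD map $K\to\mathbb R^{D+M}$ with constant $c$ that is a topological embedding.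
\end{lemma}

\begin{proof}
We have $\operatorname{Len}(\gamma)\le\operatorname{Len}(f\circ\gamma)\le\Lambda\operatorname{Len}(\gamma)$; divide by $\Lambda^{1/2}$. Given $c$, let $\varepsilon>0$ satisfy $\Lambda^2+M\varepsilon^2=c^4$. The map $F=(f,\varepsilon\psi)$ is $c^2$-Lipschitz, and $|F(x)-F(y)|\ge|f(x)-f(y)|$ gives $\operatorname{Len}(F\circ\gamma)\ge\operatorname{Len}(\gamma)$. By the first part $c^{-1}F$ is BLD with constant $c$. It is a continuous injection of a compact space into a Hausdorff space, hence a topological embedding.
\end{proof}

\section{Optimal maps on $X_k$}\label{sec:upper}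

The computation of Section~\ref{sec:idea} is sharp when $|v|=\ell$ and both diagonals are stretched equally, that is, when $v\perp u$. This dictates the map: send the vertical direction of each strip to a unit vector orthogonal to everything used at smaller depths. Strips of the same depth may share this vector.

Let $e_0,e_1,\dots$ be the standard orthonormal basis of $\ell_2$ and $E_k=\operatorname{span}(e_0,\dots,e_{k+1})$, a copy of $\mathbb R^{k+2}$. Define $f\colon Z_\infty\to\ell_2$ by induction on $n$:
\[
f(a,b)=ae_0+be_1\ \text{ on }R_0,\qquad f(a,b)=f(\iota_n(a))+b\,e_{j+1}\ \text{ on }R_n\text{ of depth }j\ge1.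
\]
For $b=0$ the second formula returns the value already assigned on $J_n$, so $f$ is well defined.

\begin{lemma}\label{lem:affine}
On a strip $R_n$ of depth $j$ we have $f(a,b)=w_n+a\,u_n+b\,e_{j+1}$ with $w_n,u_n\in\operatorname{span}(e_0,\dots,e_j)$ and $|u_n|^2=j+1$. Consequently $f(X_k)\subset E_k$, and for $x=(a,b)$, $y=(a',b')$ in $R_n$,
\begin{equation}\label{eq:strip}
d(x,y)^2\le|f(x)-f(y)|^2=(j+1)(a-a')^2+(b-b')^2\le(j+2)\,d(x,y)^2 .
\end{equation}
\end{lemma}

\begin{proof}
For $j=0$ take $w_0=0$, $u_0=e_0$. Let $j\ge1$, let $R_i$ be the parent of $R_n$ and $\iota_n(r)=(a_0+r,b_0+\sigma r)$. By induction $f(\iota_n(r))=w_i+(a_0+r)u_i+(b_0+\sigma r)e_j$, so $w_n=w_i+a_0u_i+b_0e_j$ and $u_n=u_i+\sigma e_j$ lie in $\operatorname{span}(e_0,\dots,e_j)$, and $|u_n|^2=j+1$ because $u_i\perp e_j$ and $|u_i|^2=j$. Formula \eqref{eq:strip} follows from $u_n\perp e_{j+1}$ and $d(x,y)=\max(|a-a'|,|b-b'|)$.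
\end{proof}

By \eqref{eq:strip} and Lemma~\ref{lem:layers}(c), $f|_{X_k}$ is $\sqrt{k+2}$-Lipschitz. The lower length bound needs an argument. The map $f$ expands distances inside a strip but not between strips: if $J_n\subset J_m$ are rational diagonals of $R_0$ with $n\ne m$, points of $R_n$ and $R_m$ at the same small height over the same base point have the same image. Moreover a curve may visit infinitely many strips in bounded time. Both difficulties are handled by pushing the curve down one layer, because in the target this is an orthogonal projection. Let $k\ge1$ and let $P\colon E_k\to E_{k-1}$ be the orthogonal projection, which removes the $e_{k+1}$-coordinate. Then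
\begin{equation}\label{eq:proj}
f\circ r_{k-1}=P\circ f\qquad\text{on }X_k .
\end{equation}
Indeed, on $X_{k-1}$ both sides equal $f$; and for $x=(a,b)$ in a strip $R_n$ of depth $k$ we have $r_{k-1}(x)=\iota_n(a)\in X_{k-1}$ by Lemma~\ref{lem:layers}(a), while $f(x)=f(\iota_n(a))+b\,e_{k+1}$ with $f(\iota_n(a))\in E_{k-1}$.

\begin{proposition}\label{prop:lower}
For every curve $\gamma$ in $X_k$, $\operatorname{Len}(f\circ\gamma)\ge\operatorname{Len}(\gamma)$.
\end{proposition}

\begin{proof}
By (F1) it suffices to show that
\begin{equation}\label{eq:chord}
d(\gamma(s),\gamma(t))\le\operatorname{Len}(f\circ\gamma)\qquad\text{for every curve }\gamma\colon[s,t]\to X_k .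
\end{equation}
If $\gamma(s)$ and $\gamma(t)$ lie in one strip, \eqref{eq:strip} gives $d(\gamma(s),\gamma(t))\le|f(\gamma(s))-f(\gamma(t))|\le\operatorname{Len}(f\circ\gamma)$. This settles $k=0$. Let $k\ge1$ and assume \eqref{eq:chord} for $X_{k-1}$.

Suppose first that $\gamma(s),\gamma(t)\in X_{k-1}$. Then $\gamma'=r_{k-1}\circ\gamma$ is a curve in $X_{k-1}$ with the same endpoints as $\gamma$. By the induction hypothesis, \eqref{eq:proj}, and the fact that $P$ is $1$-Lipschitz,
\[
d(\gamma(s),\gamma(t))\le\operatorname{Len}(f\circ\gamma')=\operatorname{Len}(P\circ f\circ\gamma)\le\operatorname{Len}(f\circ\gamma).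
\]

In general let $T=\gamma^{-1}(X_{k-1})$, a closed subset of $[s,t]$ since $X_{k-1}$ is compact. By Lemma~\ref{lem:layers}(d), a connected subset of $X_k\setminus X_{k-1}$ lies in a single $R_n^\circ$, and its closure lies in the compact set $R_n$. If $T$ is empty, $\gamma$ therefore lies in one strip. Otherwise let $s'=\min T$ and $t'=\max T$. If $s<s'$, the connected set $\gamma([s,s'))$ avoids $X_{k-1}$, so $\gamma([s,s'])$ lies in one strip; the same holds for $\gamma([t',t])$, using $\gamma((t',t])$. So \eqref{eq:chord} holds for the restrictions of $\gamma$ to $[s,s']$ and $[t',t]$, and by the previous paragraph for the restriction to $[s',t']$. The triangle inequality and the additivity of length finish the proof.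
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
The properties of the spaces $X_k$ are in Lemma~\ref{lem:layers}(b), and the lower bound is Corollary~\ref{cor:hilbert}. Apply Lemma~\ref{lem:unfold} to $f|_{X_k}\colon X_k\to E_k$ with $\Lambda=\sqrt{k+2}$, $D=k+2$, using Proposition~\ref{prop:lower} and the injective map $\psi\colon X_k\to\mathbb R^5$ of Section~\ref{sec:inj}.
\end{proof}

\section{Spaces of finite length}\label{sec:finite}

Let $W$, $x_0$, $u$ be as in Theorem~\ref{thm:C}. By (F2), $W$ is geodesic, and we may assume that it has more than one point. To see why $u$ preserves lengths, think of a finite graph. If $z\ne x_0$ is an interior point of an edge, a geodesic from $x_0$ to $z$ has to arrive along that edge, and $u$ grows at unit rate along the geodesic; so the slope of $u$ on the edge at $z$, if it exists, is $\pm1$. In general an arc $\Gamma$ replaces the edge. Other parts of $W$ may accumulate at every point of $\Gamma$, but since $\mathcal H^1(W)<\infty$ they have too little length near almost every point $z\in\Gamma$ to contain the last piece of the geodesic. In dimension two there is room to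 arrive sideways, and the statement fails: on $R_0$ the distance from the origin, $\max(a,b)$, is constant on the side $a=1$.

We use three further standard facts.
\begin{itemize}
\item[(F6)] \emph{Arcs.} A Hausdorff space that is a continuous image of a compact interval is arcwise connected: two distinct points are the endpoints of an injective curve. The length of an injective curve equals the $\mathcal H^1$-measure of its image \cite[Theorem 2.6.2]{BBI}. The inequality $\operatorname{Len}\le\mathcal H^1$ needs no prior knowledge that the length is finite: the $1$-Lipschitz function $d(p,\cdot)$ maps a subarc from $p$ to $q$ onto an interval containing $[0,d(p,q)]$, so the subarc has measure at least $d(p,q)$, and the subarcs of a partition share only endpoints.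
\item[(F7)] \emph{Vitali $5r$-covering lemma.} A family of closed balls $\bar B(z,r)$ with bounded radii in a metric space has a disjoint subfamily such that the balls $\bar B(z,5r)$ of the subfamily cover the union of the family.
\item[(F8)] \emph{Banach's indicatrix theorem.} For a continuous function $w\colon[s,t]\to\mathbb R$, the function $y\mapsto\#w^{-1}(y)$ is measurable and $\int_{\mathbb R}\#w^{-1}(y)\,dy=\operatorname{Len}(w)$, the total variation of $w$, finite or not.
\end{itemize}

Let $\Gamma\subset W$ be an arc, the image of an injective curve. By (F6) its length is $\lambda=\mathcal H^1(\Gamma)<\infty$; this is the first use of the hypothesis. Since every nondegenerate subarc has positive length, the arclength parametrization $\theta\colon[0,\lambda]\to\Gamma$ is a homeomorphism, it is $1$-Lipschitz, and $\theta|_{[a,b]}$ has length $b-a$. The Borel measure $B\mapsto\mathcal H^1(\theta(B))$ agrees with Lebesgue measure on intervals by (F6), hence on all Borel sets. With (F3), $\theta^{-1}$ takes $\mathcal H^1$-null subsets of $\Gamma$ to Lebesgue null sets.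

\begin{lemma}\label{lem:density}
Let $\nu(B)=\mathcal H^1(B\setminus\Gamma)$ for Borel sets $B\subset W$. The set $E=\{z\in\Gamma:\ \limsup_{r\to0}\nu(\bar B(z,r))/r>1/2\}$ has $\mathcal H^1(E)=0$.
\end{lemma}

\begin{proof}
Let $V\supset\Gamma$ be open and $\rho>0$. Each $z\in E$ is the center of a ball $\bar B(z,r)\subset V$ with $r<\rho$ and $\nu(\bar B(z,r))>r/2$. By (F7) there are disjoint such balls $\bar B(z_i,r_i)$ with $E\subset\bigcup_i\bar B(z_i,5r_i)$; they are countably many because $\nu$ is finite and each has positive measure. Hence $\mathcal H^1_{10\rho}(E)\le\sum_i10r_i\le20\sum_i\nu(\bar B(z_i,r_i))\le20\,\nu(V)$, and $\mathcal H^1(E)\le20\,\nu(V)$. The open $1/m$-neighborhoods $V_m$ of $\Gamma$ decrease to the compact set $\Gamma$, and $\nu$ is finite, so $\nu(V_m)\to\nu(\Gamma)=0$.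
\end{proof}

\begin{lemma}\label{lem:slope}
The $1$-Lipschitz function $v=u\circ\theta$ has $|v'|=1$ almost everywhere, so $\operatorname{Len}(v)=\lambda$.
\end{lemma}

\begin{proof}
By (F4) the speed of $\theta$ has integral $b-a$ over each $[a,b]$, so it equals $1$ almost everywhere. Hence for almost every $\tau\in(0,\lambda)$ the point $z=\theta(\tau)$ is not $x_0$ and not in $E$, the function $v$ is differentiable at $\tau$, and $d(\theta(\tau'),\theta(\tau))/|\tau'-\tau|\to1$ as $\tau'\to\tau$. Fix such a $\tau$ and a geodesic $\sigma\colon[0,u(z)]\to W$ from $x_0$ to $z$; note that $u(\sigma(t))=t$. For small $r>0$ the piece $\sigma([u(z)-r,u(z)])\subset\bar B(z,r)$ has $\mathcal H^1$-measure $r$, while $\nu(\bar B(z,r))<r$ since $z\notin E$. So the piece meets $\Gamma$ in a set of positive measure, which contains a point $w_r=\theta(\tau_r)\ne z$ with $d(w_r,z)\le r$. As $\theta^{-1}$ is continuous, $\tau_r\to\tau$ when $r\to0$, and $\tau_r\ne\tau$. As $w_r$ lies on $\sigma$, $v(\tau)-v(\tau_r)=u(z)-u(w_r)=d(z,w_r)$. Therefore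
\[
|v'(\tau)|=\lim_{r\to0}\frac{|v(\tau)-v(\tau_r)|}{|\tau-\tau_r|}=\lim_{r\to0}\frac{d(\theta(\tau),\theta(\tau_r))}{|\tau-\tau_r|}=1 .
\]
By (F4), $\operatorname{Len}(v)=\int_0^\lambda|v'|=\lambda$.
\end{proof}

An arbitrary curve $\gamma$ may have infinite length and no speed. Its image, however, contains an arc with the same endpoints, and (F8) compares $u$ on the curve with $u$ on the arc by counting preimages, whatever the order in which $\gamma$ visits the points of the arc.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Since $u$ is $1$-Lipschitz, $\operatorname{Len}(u\circ\gamma)\le\operatorname{Len}(\gamma)$. For the reverse inequality it suffices by (F1) to show $d(\gamma(s),\gamma(t))\le\operatorname{Len}(u\circ\gamma)$ for a curve $\gamma\colon[s,t]\to W$, and we may assume $\gamma(s)\ne\gamma(t)$. By (F6) there is an arc $\Gamma\subset\gamma([s,t])$ from $\gamma(s)$ to $\gamma(t)$; let $\lambda,\theta,v$ be as above. For each $\tau\in[0,\lambda]$ choose $\xi(\tau)\in[s,t]$ with $\gamma(\xi(\tau))=\theta(\tau)$. The map $\xi$ is injective because $\theta$ is, and it sends $v^{-1}(y)$ into $(u\circ\gamma)^{-1}(y)$. By Lemma~\ref{lem:slope}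 and (F8),
\[
d(\gamma(s),\gamma(t))\le\lambda=\operatorname{Len}(v)=\int_{\mathbb R}\#v^{-1}(y)\,dy\le\int_{\mathbb R}\#(u\circ\gamma)^{-1}(y)\,dy=\operatorname{Len}(u\circ\gamma).
\]

For the embedding we estimate covering numbers. Let $0<r<\frac12\operatorname{diam}W$ and $x\in W$. One of two points realizing the diameter is at distance greater than $r$ from $x$, and a geodesic $\sigma$ from $x$ to it has $\sigma([0,r))$ in the open ball $B(x,r)$; so $\mathcal H^1(B(x,r))\ge r$. Let $\{x_i\}$ be a maximal set of points at mutual distance at least $2r$. The balls $B(x_i,r)$ are disjoint, so there are at most $\mathcal H^1(W)/r$ of them, and by maximality the balls $B(x_i,2r)$, of diameter at most $4r$, cover $W$. Thus $(4r)^3N(W,4r)^2\le64\,\mathcal H^1(W)^2\,r\to0$, and Lemma~\ref{lem:inj} gives an injective $\sqrt3$-Lipschitz map $\psi\colon W\to\mathbb R^3$. Lemma~\ref{lem:unfold} with $f=u$, $D=1$, $\Lambda=1$, $M=3$ completes the proof.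
\end{proof}

\begin{thebibliography}{9}

\bibitem{BL}
Benyamini and Lindenstrauss, \emph{Geometric Nonlinear Functional Analysis I}, Chapters 5--6.

\bibitem{BH}
Bridson and Haefliger, \emph{Metric spaces of non-positive curvature}, I.5.24.

\bibitem{BBI}
Burago, Burago and Ivanov, Theorems 2.6.2 and 2.7.6.

\bibitem{Oleinik}
Roman D. Oleinik, \emph{On one relaxation of the bounded-length-distortion condition in the context of metric measure spaces}, arXiv:2607.00278 (2026).

\end{thebibliography}
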